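# A positive-definiteness conjecture that holds for three points and fails for eight

## The theorems and what they say

**Theorem 1.** For every $d\ge 1$ and every $n\ge 8$ there are a continuous, compactly supported, non-negative function $f:\mathbb R^d\to\mathbb R$ with $\hat f(\xi)\ge 0$ for all $\xi\in\mathbb R^d$, and distinct points $x_1,\dots,x_n\in\mathbb R^d$, such that the matrix
$$\Big\{f(x_j-x_l)-\frac{f(0)}{n}\Big\}_{j,l=1}^n$$
is not positive semi-definite.

Here $\hat f(\xi)=\int_{\mathbb R^d}f(x)e^{-2\pi i x\cdot\xi}\,dx$. We write PSD for positive semi-definite.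

**Definition.** A function $f:\mathbb R^d\to\mathbb R$ is *admissible* if it is continuous, integrable and non-negative, and $\hat f\ge0$ everywhere.

The Gaussian $e^{-\pi|x|^2}$, its own Fourier transform, is admissible. So is the triangle $\Delta(t)=(1-2|t|)_+$ on $\mathbb R$: it equals $2\cdot\mathbf 1_{[-1/4,1/4]}*\mathbf 1_{[-1/4,1/4]}$, so $\hat\Delta=2\big(\hat{\mathbf 1}_{[-1/4,1/4]}\big)^2\ge0$, the transform of an even function being real. We will use $\Delta$ often. Note $\Delta(0)=1$ and $\Delta(m)=0$ for every non-zero integer $m$.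

Conjecture 2 of Hinrichs and Vybíral, as quoted in David Krieg and Jan Vybíral, "New lower bounds for the integration of periodic functions", arXiv:2302.02639 (2023), suggests that the matrix above is PSD for *every* admissible $f$, every $n$ and every choice of points. Theorem 1 says that this is false in every dimension, for every $n\ge8$.

To measure the failure, let $\gamma_{n,d}$ be the largest $\gamma\ge0$ such that
$$\{f(x_j-x_l)-\gamma f(0)\}_{j,l=1}^n\quad\text{is PSD for all admissible } f \text{ on }\mathbb R^d\text{ and all }x_1,\dots,x_n\in\mathbb R^d .$$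

**Theorem 2.** $\gamma_{n,d}\le 4n\,(0.937)^n$ for all $d\ge1$ and $n\ge21$. In particular, no inequality with $c\,n^{-p}$ ($c,p>0$ fixed) in place of $1/n$ holds for all $n$.

**Theorem 3.** $\gamma_{n,d}=1/n$ for $n=1,2,3$ and all $d\ge 1$; that is, the conjecture holds for $n\le3$.

The cases $4\le n\le7$ are not settled here, and neither is the exact decay rate of $\gamma_{n,d}$.

Three remarks on $\gamma_{n,d}$.

First, the definition makes sense. Each condition "this matrix is PSD" cuts out a closed set of $\gamma$, and $\gamma=0$ is allowed by formula (1) below.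

Second, $\gamma_{n,d}\le 1/n$. Take distinct points and a product of triangles $\prod_i\Delta(x_i/\varepsilon)$ so narrow that it vanishes at all non-zero differences. Its matrix is the identity $I$. With $\mathbf 1=(1,\dots,1)^T$, the matrix $I-\gamma\mathbf 1\mathbf 1^T$ has eigenvalue $1-\gamma n$ on $\mathbf 1$ and $1$ on $\mathbf 1^\perp$, so it is PSD iff $\gamma\le1/n$. So the conjecture says $\gamma_{n,d}=1/n$ for all $n$.

Third, $\gamma_{n+1,d}\le\gamma_{n,d}$, because any $n$ points can be enlarged to $n+1$ points, and principal submatrices of PSD matrices are PSD.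

## The quadratic form as an integral

**Fact (Fourier inversion for $\hat f\ge0$).** If $f$ is admissible, then $\hat f$ is integrable and $f(x)=\int\hat f(\xi)e^{2\pi i x\cdot\xi}\,d\xi$ for all $x$.

This is Stein–Weiss, *Introduction to Fourier Analysis on Euclidean Spaces*, Ch. I, Cor. 1.26. The argument is short. For $\varepsilon>0$, Fubini and the transform of the Gaussian give
$$\int\hat f(\xi)e^{2\pi i x\cdot\xi}e^{-\pi\varepsilon^2|\xi|^2}d\xi=\int f(x+u)\,\varepsilon^{-d}e^{-\pi|u|^2/\varepsilon^2}du .$$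
As $\varepsilon\to0$ the right side tends to $f(x)$: near $u=0$ use continuity of $f$ at $x$, and for $|u|>r$ the integral is at most $\varepsilon^{-d}e^{-\pi r^2/\varepsilon^2}\|f\|_1\to0$. For $x=0$, monotone convergence on the left (here $\hat f\ge0$ is used) gives $\int\hat f=f(0)<\infty$. Then dominated convergence on the left gives the formula for every $x$.

Since $f$ and $\hat f$ are real, taking real parts gives $f(x)=\int\hat f(\xi)\cos(2\pi x\cdot\xi)\,d\xi$. So $f$ is even and $0\le f\le f(0)$. All our matrices are real symmetric, hence real test vectors suffice. For $c\in\mathbb R^n$,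
$$\sum_{j,l}c_jc_lf(x_j-x_l)=\int|P(\xi)|^2\hat f(\xi)\,d\xi,\qquad P(\xi)=\sum_jc_je^{2\pi i x_j\cdot\xi}. \tag{1}$$
This is non-negative, so $\{f(x_j-x_l)\}$ is PSD. Since $P(0)=\sum_jc_j$, the conjecture asks whether the average of $|P|^2$ against the density $\hat f/f(0)$ is always at least $\frac1n P(0)^2$. Without the hypothesis $f\ge0$ there is no reason for this: the density could sit where $P$ is small. The condition $f\ge0$ must force some mass near frequency $0$, and the question is how much.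

**One and two points by hand.** If $f\equiv0$ there is nothing to prove. Otherwise $f(0)>0$, and we normalize $f(0)=1$. For $n=1$ the matrix is $(0)$. For $n=2$ put $a=f(x_1-x_2)\in[0,1]$; the form is $c_1^2+c_2^2+2ac_1c_2$. If $c_1c_2\ge0$, it is at least $c_1^2+c_2^2\ge\frac12(c_1+c_2)^2$, using $a\ge0$. If $c_1c_2<0$, it is at least $c_1^2+c_2^2+2c_1c_2=(c_1+c_2)^2$, using $a\le1$. So the conjecture holds for $n\le2$, and with the second remark above $\gamma_{1,d}=1$ and $\gamma_{2,d}=\frac12$.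

## Squares, stars, and what they leave open

**Squares.** The following is known. If $M\in\mathbb C^{n\times n}$ is self-adjoint and PSD, then $M\circ\overline M-\frac1n(\operatorname{diag}M)(\operatorname{diag}M)^T$ is PSD, where $M\circ\overline M$ has entries $|M_{i,j}|^2$ and $\operatorname{diag}M$ is the column of diagonal entries. If $f=g^2$ with $g$ real, continuous, integrable and $\hat g\ge0$, apply this to $M=\{g(x_j-x_l)\}$, which is PSD by Bochner's theorem. The diagonal entries are all $g(0)$, and we get exactly the conjecture for $f$.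

So a sensible first attempt is to write $f=g^2$. This stops at once, already at $f(t)=(1-|t|)_+$ on $\mathbb R$. Suppose $f=g^2$ with $g$ as above. Since $f>0$ on $(-1,1)$, $g$ has constant sign there, and $g(0)\ge0$ because $\hat g\ge 0$ (the matrix $(g(0))$ is PSD by Bochner). So $g=\sqrt f$. Now take the points $0,\frac12,1,\frac32$ and $c=(1,-1,1,-1)$. We have $g(0)=1$, $g(\pm\frac12)=\frac1{\sqrt2}$, and $g=0$ at larger differences, so the form of $g$ is $4-2\cdot3\cdot\frac1{\sqrt2}=4-3\sqrt2<0$. So $\sqrt f$ is not positive definite and the square argument does not apply.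

**Stars.** Let us ask which *matrices* would violate the inequality. Take a center and $k$ leaves, $n=k+1$ points, with unit diagonal, entry $a\ge0$ between center and each leaf, and entry $0$ between different leaves. The eigenvalues are $1\pm a\sqrt k$ and $1$, so the matrix is PSD iff $a\le1/\sqrt k$. Test with $c=(p,-1,\dots,-1)$. The required inequality is
$$p^2-2kap+k\ \ge\ \frac{(p-k)^2}{k+1}.$$
Multiply by $k+1$, subtract $p^2-2kp+k^2$, and divide by $k$. It becomes
$$p^2-2\big((k+1)a-1\big)p+1\ge0 .$$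
This holds for all real $p$ iff $|(k+1)a-1|\le1$, that is, iff $a\le\frac2{k+1}=\frac2n$. If $a>\frac2n$, it fails at $p=1$.

For $k=2$ the window between $\frac2n=\frac23$ and $\frac1{\sqrt k}=\frac1{\sqrt2}$ is non-empty. So for matrices with non-negative entries the inequality already fails at $n=3$: with $a=1/\sqrt2$ the vector $(\sqrt2,-1,-1)$ is in the kernel, yet its entries do not sum to zero. This matrix does not come from an admissible $f$, since Theorem 3 holds. The real constraint is that $f\ge0$ at *all* points of $\mathbb R^d$, not only at the differences in use.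

So we look for a non-negative positive definite function that vanishes between leaves and takes a value above $2/n$ between center and leaves. We will find one on the finite group $\mathbb Z_2^7$, with center $0$ and leaves the unit vectors, and then carry it to $\mathbb R^d$.

## Characters of $\mathbb Z_2^k$ and the transfer to $\mathbb R^d$

For $y\in\{\pm1\}^k$ and $u\in\mathbb Z_2^k$ put
$$y^u=\prod_{i:\,u_i=1}y_i ,$$
and let $|u|$ be the Hamming weight, the number of $i$ with $u_i=1$. We have $y^{u}y^{v}=y^{u+v}=y^{u-v}$. For instance, with $k=2$ and $y=(1,-1)$, the values $y^u$ at $u=00,10,01,11$ are $1,1,-1,-1$.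

Given a probability measure $\mu$ on $\{\pm1\}^k$, put $F(u)=\sum_y\mu(y)y^u$. Then $F(0)=1$, and for $g_1,\dots,g_n\in\mathbb Z_2^k$ and real $c_j$,
$$\sum_{j,l}c_jc_lF(g_j-g_l)=\sum_y\mu(y)P(y)^2,\qquad P(y)=\sum_jc_jy^{g_j}. \tag{2}$$
This is (1) on the finite group: $\mu$ plays the role of $\hat f$, and the point $\mathbf 1=(1,\dots,1)\in\{\pm1\}^k$ plays the role of frequency $0$, since $P(\mathbf 1)=\sum_jc_j$.

How do we get back to $\mathbb R^d$? A function on $\mathbb Z_2^k$ is a $2$-periodic function on $\mathbb Z^k$. Damp it by a Fejér factor so that it has finite support, lay out the finite box of $\mathbb Z^k$ in $\mathbb Z$ by writing integers in a large base, and put a small triangle at each integer.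

**Lemma 1.** Let $\mu$ be a probability measure on $\{\pm1\}^k$ such that $F(u)=\sum_y\mu(y)y^u\ge0$ for all $u\in\mathbb Z_2^k$. Let $g_1,\dots,g_n\in\mathbb Z_2^k$ be distinct, $d\ge1$, and $M\ge2$ an integer. Then there are a compactly supported admissible $f$ on $\mathbb R^d$ with $f(0)=1$ and distinct $x_1,\dots,x_n\in\mathbb R^d$ with
$$f(x_j-x_l)=\Big(1-\frac1M\Big)^{|g_j-g_l|}F(g_j-g_l)\qquad\text{for all }j,l.$$

**Step 1: damping on $\mathbb Z^k$.** The purpose is a finitely supported, non-negative function on $\mathbb Z^k$ with non-negative Fourier series. Put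
$$\Phi(m)=F(m\bmod 2)\prod_{i=1}^k\Big(1-\frac{|m_i|}M\Big)_+\ \ge0,\qquad m\in\mathbb Z^k .$$
It vanishes outside $B=\{m\in\mathbb Z^k:|m_i|\le M-1\text{ for all }i\}$. Let
$$K_M(\theta)=\sum_{|r|<M}\Big(1-\frac{|r|}M\Big)e^{-2\pi i r\theta}=\frac1M\Big|\sum_{r=0}^{M-1}e^{-2\pi i r\theta}\Big|^2\ge0 ;$$
the second equality holds because exactly $M-|s|$ pairs $(r,r')$ in $\{0,\dots,M-1\}^2$ have $r-r'=s$. Write $y_i=e^{2\pi i\beta_i}$ with $\beta_i=\beta_i(y)\in\{0,\frac12\}$. Since $y_i=\pm1$, we have $y^{m\bmod2}=\prod_iy_i^{m_i}=e^{2\pi i\,m\cdot\beta}$. Therefore, for all $\theta\in\mathbb R^k$,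
$$\sum_m\Phi(m)e^{-2\pi i m\cdot\theta}=\sum_y\mu(y)\prod_{i=1}^k\ \sum_{|r|<M}\Big(1-\frac{|r|}M\Big)e^{-2\pi i r(\theta_i-\beta_i)}=\sum_y\mu(y)\prod_iK_M(\theta_i-\beta_i)\ge0. \tag{3}$$

**Step 2: laying the box out in $\mathbb Z$.** The purpose is an additive map $\mathbb Z^k\to\mathbb Z$ that is injective on $B$. Let $L=2M$ and $\lambda(m)=\sum_{i=1}^km_iL^{i-1}$. It is additive. If $\lambda(m)=\lambda(m')$ with $m,m'\in B$, then $\delta_i=m_i-m_i'$ satisfies $|\delta_i|\le2M-2\le L-1$ and $\sum_i\delta_iL^{i-1}=0$. Reducing modulo $L$ gives $L\mid\delta_1$, so $\delta_1=0$. Divide by $L$ and repeat: all $\delta_i=0$.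

**Step 3: the function on $\mathbb R^d$.** The purpose is to define $f$ and check that it is admissible. Put
$$f(x)=\Big(\sum_{m\in B}\Phi(m)\,\Delta\big(x_1-\lambda(m)\big)\Big)\prod_{i=2}^d\Delta(x_i),$$
where here $x_1,\dots,x_d$ are the coordinates of $x$. It is continuous, compactly supported and non-negative. Its transform is
$$\hat f(\xi)=\prod_{i=1}^d\hat\Delta(\xi_i)\cdot\sum_{m\in B}\Phi(m)e^{-2\pi i\lambda(m)\xi_1}.$$
The sum is the left side of (3) at $\theta=(\xi_1,L\xi_1,\dots,L^{k-1}\xi_1)$, so $\hat f\ge0$.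

**Step 4: the points.** The purpose is to read off the values. Let $m_j\in\{0,1\}^k$ be the lift of $g_j$, and let $x_j=(\lambda(m_j),0,\dots,0)\in\mathbb R^d$. Since $M\ge2$, both $m_j$ and $m_j-m_l\in\{-1,0,1\}^k$ lie in $B$. The $x_j$ are distinct because $\lambda$ is injective on $B$. Further,
$$f(x_j-x_l)=\sum_{m\in B}\Phi(m)\,\Delta\big(\lambda(m_j-m_l)-\lambda(m)\big).$$
The arguments of $\Delta$ are integers, so only $m$ with $\lambda(m)=\lambda(m_j-m_l)$ contribute, and by injectivity this is $m=m_j-m_l$ alone. So $f(x_j-x_l)=\Phi(m_j-m_l)$. The vector $m_j-m_l$ has entries $\pm1$ exactly where $g_j$ and $g_l$ differ, so this is the claimed value. Likewise $f(0)=\Phi(0)=F(0)=1$. $\square$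

*Example.* For $k=d=1$, $\mu(1)=\frac34$, $\mu(-1)=\frac14$, $M=2$ we get $F(0)=1$, $F(1)=\frac12$, and $f(t)=\Delta(t)+\frac14\Delta(t-1)+\frac14\Delta(t+1)$, with $\hat f(\xi)=\hat\Delta(\xi)\big(1+\frac12\cos2\pi\xi\big)\ge0$.

Let $M\to\infty$ in Lemma 1. By the definition of $\gamma_{n,d}$ each such $f$ gives $\gamma_{n,d}(\sum_jc_j)^2\le\sum c_jc_lf(x_j-x_l)$, and the right side tends to $\sum c_jc_lF(g_j-g_l)$. With (2),
$$\gamma_{n,d}\Big(\sum_jc_j\Big)^2\le\sum_y\mu(y)P(y)^2 . \tag{4}$$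

## Eight points in $\mathbb Z_2^7$

We take $k=7$ and a $\mu$ that is invariant under permuting coordinates. So $\mu$ is given by the total masses $p_w$ of the sets $\{y:\text{exactly }w\text{ entries of }y\text{ are }-1\}$, each spread uniformly, and $F(u)$ depends only on $|u|$; write $F(u)=f_{|u|}$.

The star test vector is $c=(1,-1,\dots,-1)$ on $0,e_1,\dots,e_7$, with $P(y)=1-\sum_iy_i=1-(7-2w)=2w-6$. It vanishes at $w=3$, so we want the mass near $w=3$. Some mass at $w=0$, where $P=-6$, is needed to keep $F\ge0$. We use $w=0,2,3,4$.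

**Step 1: a table of character sums.** The purpose is to compute $F$. For $y$ with $w$ entries $-1$, expanding $\prod_i(1+y_iz)=\sum_uy^uz^{|u|}$ shows that $\sum_{|u|=m}y^u$ is the coefficient of $z^m$ in $(1-z)^w(1+z)^{7-w}$. The products are
$$w=2:\ (1-z^2)^2(1+z)^3,\qquad w=3:\ (1-z^2)^3(1+z),\qquad w=4:\ (1-z^2)^3(1-z),$$
so the coefficients are:

| $m$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 |
|---|---|---|---|---|---|---|---|---|
| $w=0$ | 1 | 7 | 21 | 35 | 35 | 21 | 7 | 1 |
| $w=2$ | 1 | 3 | 1 | −5 | −5 | 1 | 3 | 1 |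
| $w=3$ | 1 | 1 | −3 | −3 | 3 | 3 | −1 | −1 |
| $w=4$ | 1 | −1 | −3 | 3 | 3 | −3 | −1 | 1 |

Summing $F(u)=\sum_y\mu(y)y^u$ over $|u|=m$ gives $\binom7mf_m=\sum_wp_w\cdot(\text{entry of row }w\text{ in column }m)$.

**Step 2: the masses.** The purpose is to choose $p_0,p_2,p_3,p_4$ so that $F\ge0$. Impose $f_2=f_3=f_7=0$:
$$21p_0+p_2-3p_3-3p_4=0,\qquad 35p_0-5p_2-3p_3+3p_4=0,\qquad p_0+p_2-p_3+p_4=0 .$$
The third equation gives $p_3=p_0+p_2+p_4$. The second then reads $32p_0-8p_2=0$, so $p_2=4p_0$; the first reads $18p_0-2p_2-6p_4=0$, so $p_4=\frac53p_0$ and $p_3=\frac{20}3p_0$. With total mass $1$,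
$$p_0=\tfrac3{40},\quad p_2=\tfrac{12}{40},\quad p_3=\tfrac{20}{40},\quad p_4=\tfrac5{40}.$$
The numbers $40\binom7mf_m=3(\cdot)+12(\cdot)+20(\cdot)+5(\cdot)$ for $m=0,\dots,7$ are
$$40,\ 72,\ 0,\ 0,\ 120,\ 120,\ 32,\ 0 ;$$
for example $m=1$: $21+36+20-5=72$; $m=4$: $105-60+60+15=120$; $m=5$: $63+12+60-15=120$; $m=6$: $21+36-20-5=32$. Hence
$$f_0=1,\quad f_1=\tfrac{72}{280}=\tfrac9{35},\quad f_2=f_3=0,\quad f_4=\tfrac3{35},\quad f_5=\tfrac17,\quad f_6=\tfrac4{35},\quad f_7=0,$$
and $F\ge0$. The star criterion is met: $\frac9{35}>\frac9{36}=\frac28$.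

**Step 3: eight points in $\mathbb R^d$.** The purpose is the violation for $n=8$. Apply Lemma 1 with $g_0=0$, $g_j=e_j$ $(1\le j\le7)$ and $M=37$. The difference $e_j-e_l$ ($j\ne l$) has weight $2$, so we get a compactly supported admissible $f$ with $f(0)=1$ and distinct points $x_0,\dots,x_7$ with
$$f(x_0-x_j)=\tfrac9{35}\big(1-\tfrac1{37}\big),\qquad f(x_j-x_l)=0\quad(1\le j\ne l\le7).$$
For $c=(1,-1,\dots,-1)$ we have $\sum_jc_j=-6$ and
$$\sum_{j,l}c_jc_lf(x_j-x_l)=8-14\cdot\tfrac9{35}\big(1-\tfrac1{37}\big)=4.4+\tfrac{3.6}{37}<4.5=\frac{f(0)}8\Big(\sum_jc_j\Big)^2,$$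
since $3.6/37<3.6/36=0.1$. So the matrix for $n=8$ is not PSD. (As a check, the undamped value $4.4$ is also what (2) gives: $\frac1{40}(3\cdot36+12\cdot4+20\cdot0+5\cdot4)=\frac{176}{40}$.)

**Step 4: more than eight points.** The purpose is to reach every $n=8+r$, $r\ge1$. Monotonicity of $\gamma_{n,d}$ only gives $\gamma_{n,d}<\frac18$, which is not enough, since $\frac1n$ is smaller. Instead keep $f,x_0,\dots,x_7$ and $c$, and add points $x_8,\dots,x_{7+r}$ so far from each other and from the old ones that $f$ vanishes at all new differences. This is possible because $f$ has compact support. Let $S=\sum_{j\le7}c_j=-6$, and give each new point the coefficient $S/8$. The form becomes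
$$\sum_{j,l\le7}c_jc_lf(x_j-x_l)+r\,\frac{S^2}{64}\ <\ \frac{S^2}8+\frac{rS^2}{64}=\frac{(8+r)S^2}{64}=\frac1{8+r}\Big(S+\frac{rS}8\Big)^2 .$$
The last bracket is the sum of all coefficients, and $f(0)=1$. So the matrix for $n=8+r$ is not PSD. This proves Theorem 1. $\square$

Asking for strict positivity does not help: replace $f$ by $f+\varepsilon e^{-\pi|x|^2}$, which is admissible with both $f$ and $\hat f$ strictly positive. Both sides of the violated inequality depend continuously on $\varepsilon$, so the strict failure survives for small $\varepsilon>0$, though compact support is lost.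

## Exponential decay of $\gamma_{n,d}$

For large $n$ we choose $\mu$ so that $P$ vanishes on all of its support except the point $\mathbf 1$, where $P(\mathbf 1)=\sum_jc_j$. Then (4) reads $\gamma\le\mu(\mathbf 1)$. The mass at $\mathbf 1$ serves only to lift $F$ to be non-negative, so everything depends on how negative $F$ is without it.

Let $w\ge2$ be **even**, $k=10w$, and let $\nu$ be the uniform measure on
$$\Sigma=\{y\in\{\pm1\}^k:\text{exactly }w\text{ entries are }-1\}.$$
For $|u|=m$, let $i$ count the entries $-1$ of $y$ in the positions where $u_i=1$. Then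
$$\sum_y\nu(y)y^u=\frac1{\binom kw}\sum_i(-1)^i\binom mi\binom{k-m}{w-i}=\kappa_m:=\frac{K_w(m)}{\binom kw},$$
where $K_i=K_i(m)$ is the coefficient of $z^i$ in $G(z)=(1-z)^m(1+z)^{k-m}$. For odd $w$ we would have $\kappa_k=(-1)^w=-1$, which is as negative as possible; this is why $w$ is even.

*Example.* For $w=2$, $k=20$ we get $K_2(m)=\frac12\big((k-2m)^2-k\big)$ and $\kappa_m=\frac{(20-2m)^2-20}{380}$. It is negative only for $8\le m\le12$, and its minimum is $-\frac1{19}$. So the negative values sit near $m=k/2$. The next claim says that they become exponentially small as $w$ grows.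

**Claim.** $\kappa_m\ge-\delta$ for all $0\le m\le k$, where $\delta=(10w+1)(0.52)^w$.

**Step 1: symmetry.** The purpose is to reduce to $m\le5w$. On $\Sigma$ we have $\prod_iy_i=(-1)^w=1$, so $y^u$ equals $y^{\bar u}$ for the complement $\bar u$ of $u$. Hence $\kappa_{k-m}=\kappa_m$, and we may assume $m\le k/2=5w$.

**Step 2: $m\le2w$.** The purpose is to show $\kappa_m>0$ here. Put $\sigma=k-2m\ge6w$. Logarithmic differentiation gives
$$\frac{G'}G=-\frac m{1-z}+\frac{k-m}{1+z}=\frac{\sigma-kz}{1-z^2},\qquad\text{so}\qquad(1-z^2)G'=(\sigma-kz)G .$$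
Compare coefficients of $z^i$ for $i\ge1$: $(i+1)K_{i+1}-(i-1)K_{i-1}=\sigma K_i-kK_{i-1}$, that is,
$$(i+1)K_{i+1}=\sigma K_i-(k-i+1)K_{i-1}. \tag{5}$$
We show by induction that $K_i>0$ and $iK_i\ge\frac\sigma2K_{i-1}$ for $1\le i\le w$. For $i=1$: $K_0=1$, $K_1=\sigma$. Suppose it holds for some $i\le w-1$. Then $K_{i-1}\le\frac{2i}\sigma K_i$, and (5) gives
$$(i+1)K_{i+1}\ge\Big(\sigma-\frac{2i(k-i+1)}\sigma\Big)K_i\ge\frac\sigma2K_i>0 .$$
The middle inequality is equivalent to $4i(k-i+1)\le\sigma^2$ (given $K_i>0$). Since $i(k-i+1)$ increases for $i\le(k+1)/2$, and $i\le w-1$,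
$$4i(k-i+1)\le4(w-1)(9w+2)=4(9w^2-7w-2)\le36w^2\le\sigma^2 .$$
So $K_w>0$ and $\kappa_m>0$.

**Step 3: $2w<m\le5w$.** The purpose is to bound $|\kappa_m|$ by counting. For $y,y'\in\{\pm1\}^k$ we have $\sum_uy^uy'^u=\prod_i(1+y_iy_i')$, which is $2^k$ if $y=y'$ and $0$ otherwise. Squaring $\sum_y\nu(y)y^u$ and summing over $u$ gives Parseval's identity
$$\sum_{m=0}^k\binom km\kappa_m^2=2^k\sum_y\nu(y)^2=\frac{2^k}{\binom kw}.$$
Keep one term and use $\binom km\ge\binom k{2w}$, valid for $2w\le m\le k/2$: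
$$\kappa_m^2\le\frac{2^{10w}}{\binom{10w}w\binom{10w}{2w}} .$$

To bound binomials below, fix $0<j<N$, $p=j/N$, and let $b_i=\binom Nip^i(1-p)^{N-i}$. Then $\frac{b_{i+1}}{b_i}=\frac{(N-i)p}{(i+1)(1-p)}$ is $\le1$ iff $i+1\ge Np+p=j+p$. So it is $\le1$ for $i\ge j$ and $\ge1$ for $i\le j-1$, and $b_j$ is the largest of the $N+1$ numbers $b_0,\dots,b_N$ with sum $1$. Hence $b_j\ge\frac1{N+1}$, that is, $\binom Nj\ge\frac{p^{-j}(1-p)^{-(N-j)}}{N+1}$. With $p=\frac1{10}$ and $p=\frac15$,
$$\binom{10w}w\ge\frac{(10^{10}/9^9)^w}{10w+1},\qquad\binom{10w}{2w}\ge\frac{(5^{10}/4^8)^w}{10w+1}.$$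
Therefore
$$\kappa_m^2\le(10w+1)^2\Big(\frac{2^{10}9^94^8}{10^{10}5^{10}}\Big)^w=(10w+1)^2\Big(\frac{2^{16}3^{18}}{5^{20}}\Big)^w .$$
Now $2^{16}3^{18}=65536\cdot387420489<2.54\cdot10^{13}$ and $5^{20}>9.53\cdot10^{13}$, so the ratio is less than $0.2704=0.52^2$. Hence $|\kappa_m|\le\delta$, which proves the claim.

**Step 4: the measure and the test vector.** The purpose is a bound for $\gamma_{k+1,d}$. Let
$$\mu=\frac1{1+\delta}\,\nu+\frac\delta{1+\delta}\,(\text{unit mass at }\mathbf 1).$$
Since $\mathbf 1^u=1$ for every $u$, we have $F(u)=\frac{\kappa_{|u|}+\delta}{1+\delta}\ge0$. Take the $k+1$ points $0,e_1,\dots,e_k$ with coefficients $-(k-2w),1,\dots,1$. Then $P(y)=\sum_iy_i-(k-2w)$ vanishes on $\Sigma$, while $P(\mathbf 1)=2w=\sum_jc_j$. By (4),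
$$\gamma_{k+1,d}\,(2w)^2\le\frac\delta{1+\delta}(2w)^2,\qquad\text{so}\qquad\gamma_{10w+1,d}\le\frac\delta{1+\delta}\le\delta .$$

**Step 5: all $n\ge21$.** The purpose is to fill the gaps by monotonicity. Let $w=2\lfloor(n-1)/20\rfloor$, which is even and $\ge2$. Then $10w+1=20\lfloor (n-1)/20\rfloor+1\le n$, and $w>2\big(\frac{n-1}{20}-1\big)=\frac{n-21}{10}$. So
$$\gamma_{n,d}\le\gamma_{10w+1,d}\le(10w+1)(0.52)^w\le n\,(0.52)^{(n-21)/10}=n\,(0.52)^{-2.1}\big(0.52^{0.1}\big)^n .$$
Two numerical facts finish. First, $0.937^{10}=0.5216\ldots>0.52$, so $0.52^{0.1}<0.937$. Second, $0.93^{10}=0.4839\ldots<0.52$, so $0.52^{0.1}>0.93$ and $0.52^{2.1}>0.2704\cdot0.93>0.25$, that is, $(0.52)^{-2.1}<4$. Hence $\gamma_{n,d}\le4n(0.937)^n$. Since $n^{p}\cdot4n(0.937)^n\to0$ for each $p>0$, no bound $\gamma_{n,d}\ge c\,n^{-p}$ holds for all $n$. This proves Theorem 2. $\square$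

## An exponential lower bound on elementary abelian 2-groups

The examples above live on $\mathbb Z_2^k$. On such groups the exponential rate cannot be beaten. Let $F\ge0$ be positive definite on a finite abelian group $G$, and for a character $\chi$ put $\mu(\chi)=\frac1{|G|}\sum_gF(g)\overline{\chi(g)}\ge0$, so that $F(g)=\sum_\chi\mu(\chi)\chi(g)$. Since $F\ge0$, we have $\mu(\chi)\le\frac1{|G|}\sum_gF(g)=\mu(\chi_0)$ for the trivial character $\chi_0$. The masses sum to $F(0)$, so $\mu(\chi_0)\ge F(0)/|G|$. For $g_1,\dots,g_n\in G$ and real $c_j$,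
$$\sum_{j,l}c_jc_lF(g_j-g_l)=\sum_\chi\mu(\chi)\Big|\sum_jc_j\chi(g_j)\Big|^2\ge\mu(\chi_0)\Big(\sum_jc_j\Big)^2\ge\frac{F(0)}{|G|}\Big(\sum_jc_j\Big)^2 .$$
If $G$ is an elementary abelian 2-group, translate one point to $0$. All points then lie in the subgroup generated by the other $n-1$, of order at most $2^{n-1}$, and $F$ restricted to it is still non-negative and positive definite. So the best constant for $n$ points in such groups is at least $2^{-(n-1)}$. For $n\ge21$ it is at most $4n(0.937)^n$, by the examples of Steps 4 and 5, with extra points of coefficient $0$ when $n>10w+1$. This argument says nothing about $\mathbb R^d$ itself.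

## Three points: a bound for $f(2z)$ in terms of $f(z)$

It remains to prove Theorem 3 for $n=3$. Let $f$ be admissible with $f(0)=1$ (the case $f\equiv0$ is trivial). Then $\hat f(\xi)\,d\xi$ is a probability measure; write $E$ for its expectation. So
$$f(x)=E\cos(2\pi x\cdot\xi),\qquad\sum_{j,l}c_jc_lf(x_j-x_l)=E|P|^2 .$$
The proof has two parts: an inequality for $a=f(z)$ and $b=f(2z)$, and a reduction of three points to it. The inequality we need is $b\ge3a^2-2a$.

The obvious bounds fall short. With $Z=2\pi z\cdot\xi$, Cauchy–Schwarz gives $b=2E\cos^2Z-1\ge2a^2-1$, and $f\ge0$ gives $b\ge0$. But $(3a^2-2a)-(2a^2-1)=(1-a)^2$, and for $a=0.9$ the two bounds give $b\ge0.62$ where $0.63$ is needed. Equality $b=0.62$ would force $\cos Z=0.9$ almost surely, and then $f(4z)=E\cos4Z=2(0.62)^2-1<0$. So we must use $f(Nz)\ge0$ for a further multiple $N$, chosen according to $a$. The next lemma brings $f(Nz)$ in.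

**Lemma 2.** For integers $N\ge2$ and all real $Z$,
$$\Big|\cos Z-\cos\frac\pi N\Big|\ge\Big(1-\cos\frac\pi N\Big)\Big|\cos\frac{NZ}2\Big| .$$

For $N=2$ this is an equality. For $N=3$ and $Z=2\varphi$, the formula $\cos3\varphi=\cos\varphi\,(2\cos2\varphi-1)$ shows that the right side is $|\cos\varphi|$ times the left side.

**Step 1: rewriting.** The purpose is to turn the claim into a statement about products. Put $Z=2\varphi$, $\tau=\frac\pi{2N}$, $s=\sin^2\varphi$ and $s_j=\sin^2((2j-1)\tau)$. Then $\cos Z=1-2s$ and $\cos\frac\pi N=1-2s_1$, so after division by $2s_1$ the claim is $|1-s/s_1|\ge|\cos N\varphi|$.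

**Step 2: the zeros of $\cos N\varphi$.** The purpose is to exhibit $1-s/s_1$ as a factor. The Chebyshev polynomial $T_N$, $T_N(\cos\varphi)=\cos N\varphi$, has the zeros $\cos((2j-1)\tau)$, $1\le j\le N$, which come in pairs $\pm$, with a zero at $0$ if $N$ is odd. So, with $v=\cos\varphi$ and $\epsilon\in\{0,1\}$, $\epsilon\equiv N\pmod2$, $T_N(v)$ is a constant times $v^\epsilon\prod_{j\le N/2}\big(v^2-\cos^2((2j-1)\tau)\big)$. Here $v^2-\cos^2((2j-1)\tau)=s_j-s$. Setting $\varphi=0$, where $\cos N\varphi=1$, fixes the constant: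
$$\cos N\varphi=(\cos\varphi)^\epsilon\prod_{j=1}^{\lfloor N/2\rfloor}\Big(1-\frac s{s_j}\Big),\qquad0<s_1<s_2<\cdots .$$
The $s_j$ increase because the angles $(2j-1)\tau$ with $j\le N/2$ lie in $(0,\frac\pi2)$.

**Step 3: comparing.** The purpose is to discard the other factors. If $N\le3$, the product has only the factor $j=1$, and $|\cos\varphi|\le1$ gives the claim. If $N\ge4$ and $s\le2s_2$, then for $j\ge2$ we have $0\le s/s_j\le2$, so $|1-s/s_j|\le1$, and the claim follows. If $N\ge4$ and $s>2s_2$, then $s>2s_1$, so $|1-s/s_1|>1\ge|\cos N\varphi|$. $\square$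

**Lemma 3.** Let $z\in\mathbb R^d$, $a=f(z)$, $b=f(2z)$. Then $b\ge3a^2-2a$.

**Step 1: easy ranges.** The purpose is to reduce to $\frac23<a<1$. We have $0\le a\le1$. If $a\le\frac23$, then $3a^2-2a=a(3a-2)\le0\le b$. If $a=1$, then $E(1-\cos(2\pi z\cdot\xi))=0$ forces $\cos(2\pi z\cdot\xi)=1$ almost surely, so $b=1=3-2$.

**Step 2: one inequality for each $N$.** The purpose is to use $f(Nz)\ge0$. Let $\frac23<a<1$, $Z=2\pi z\cdot\xi$, $N\ge2$, $t=\cos\frac\pi N$ and $u_N=1-t$. By Lemma 2,
$$\frac{1+b}2-2ta+t^2=E(\cos Z-t)^2\ge u_N^2\,E\cos^2\frac{NZ}2=u_N^2\,\frac{1+f(Nz)}2\ge\frac{(1-t)^2}2 .$$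
Multiply by $2$ and solve for $b$:
$$b\ge4ta-2t-t^2=(2a-1)^2-\big(t-(2a-1)\big)^2=(2a-1)^2-(h-u_N)^2,\qquad h=2(1-a)\in(0,\tfrac23), \tag{6}$$
since $t-(2a-1)=1-u_N-2a+1=h-u_N$.

**Step 3: choosing $N$.** The purpose is to find $N\ge2$ with $\frac h2\le u_N\le\frac{3h}2$. We have $u_2=1\ge\frac h2$, and $u_N=2\sin^2\frac\pi{2N}$ decreases to $0$. Let $N$ be the largest index with $u_N\ge\frac h2$, so $u_{N+1}<\frac h2$. Since $\sin\theta/\theta$ decreases on $(0,\frac\pi2)$, we have $\sin\frac\pi{2N}\le\frac{N+1}N\sin\frac\pi{2(N+1)}$, hence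
$$u_N\le\Big(\frac{N+1}N\Big)^2u_{N+1}\le\frac94u_{N+1}<\frac98h\le\frac32h .$$
For this $N$ we have $|h-u_N|\le\frac h2=1-a$, and (6) gives $b\ge(2a-1)^2-(1-a)^2=3a^2-2a$. $\square$

**Proof of Theorem 3 for $n=3$.** Let $c\in\mathbb R^3$. We must show $E|P|^2\ge\frac13(\sum_jc_j)^2$.

**Step 1: signs.** The purpose is to isolate the one hard sign pattern. If all $c_j\ge0$ or all $c_j\le0$, then $f\ge0$ gives $\sum c_jc_lf(x_j-x_l)\ge\sum c_j^2\ge\frac13(\sum c_j)^2$. Otherwise, up to a global sign and reordering, $c=(p,-q,-r)$ with $p,q,r\ge0$.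

**Step 2: two easy subcases.** The purpose is to reach $qr>0$, $p<q+r$. If $qr=0$, say $r=0$, then $f\le1$ gives the form $p^2+q^2-2pq\,f(x_1-x_2)\ge(p-q)^2=(\sum c_j)^2$. If $p\ge q+r$, then $|P|\ge p-q-r\ge0$ pointwise, so $E|P|^2\ge(\sum c_j)^2$.

**Step 3: reduction to one variable.** The purpose is to bound $|P|$ below by a function of $\cos Z$ for a single difference. Let $qr>0$ and $p<q+r$. Put $Z=2\pi(x_2-x_3)\cdot\xi$ and
$$\rho=\big|qe^{2\pi ix_2\cdot\xi}+re^{2\pi ix_3\cdot\xi}\big|=|q+re^{iZ}|\le q+r .$$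
Here the second equality is a rotation and a complex conjugation. By the triangle inequality $|P|\ge|\rho-p|$. Let
$$t=\frac{p^2-q^2-r^2}{2qr},$$
which is $<1$ because $p^2<(q+r)^2$. Since $\rho^2=q^2+r^2+2qr\cos Z$, we have $\rho^2-p^2=2qr(\cos Z-t)$ and $(q+r)^2-p^2=2qr(1-t)$. Hence
$$|\rho-p|\,(q+r+p)\ge|\rho-p|\,(\rho+p)=2qr\,|\cos Z-t|,\qquad(q+r-p)(q+r+p)=2qr(1-t).$$
Divide the first relation by $q+r+p>0$ and insert the second:
$$|P|\ge|\rho-p|\ge(q+r-p)\,\frac{|\cos Z-t|}{1-t} .$$

**Step 4: a quadratic in $t$.** The purpose is to arrive at Lemma 3. Since $(\sum c_j)^2=(q+r-p)^2$, it suffices to show $E(\cos Z-t)^2\ge\frac13(1-t)^2$. With $z=x_2-x_3$, $a=f(z)$, $b=f(2z)$ the left side is $\frac{1+b}2-2ta+t^2$, so this reads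
$$\tfrac23t^2-\big(2a-\tfrac23\big)t+\tfrac16+\tfrac b2\ge0 .$$
It holds for all real $t$ iff its discriminant is non-positive:
$$\big(2a-\tfrac23\big)^2\le\tfrac83\big(\tfrac16+\tfrac b2\big),\qquad\text{that is}\qquad4a^2-\tfrac83a+\tfrac49\le\tfrac49+\tfrac43b,\qquad\text{that is}\qquad3a^2-2a\le b .$$
This is Lemma 3. So $\gamma_{3,d}\ge\frac13$, and with $\gamma_{3,d}\le\frac13$ we have equality. The cases $n=1,2$ were done by hand above, and Theorem 3 is proved. $\square$
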